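\title{Linearly locally contractible manifolds of finite Hausdorff measure are rectifiable}

\begin{abstract}
Let $X$ be a linearly locally contractible metric space homeomorphic to a closed $n$-manifold. We prove that if $\mathcal H^n(X)<\infty$, then $X$ is $n$-rectifiable; no assumption on the Nagata dimension of $X$ is needed. The proof passes through a covering width $w_n$. Balls of radius $r$ in $X$ have width comparable to $r$, a space of small $\mathcal H^n$-measure has small width, and a theorem of Bate allows one to destroy the measure of a purely unrectifiable set by a Lipschitz map that almost preserves width. The argument gives a rectifiability criterion for general metric spaces and a local, pointwise version of the theorem for manifolds that need not be compact, complete, orientable or smoothable.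
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(X,d)$ be a metric space, $n\ge1$ an integer, and $\mathcal H^n$ the $n$-dimensional Hausdorff measure on $X$. We write $B(x,r)$ for the open ball and $\bar B(x,r)=\{y: d(x,y)\le r\}$ for the closed ball. An $\mathcal H^n$-measurable set $E\subset X$ is \emph{$n$-rectifiable} if, up to an $\mathcal H^n$-null set, it is covered by countably many images $g(A)$ of Lipschitz maps $g\colon A\to X$ defined on subsets $A\subset\mathbb R^n$. A closed Riemannian $n$-manifold is $n$-rectifiable, since it is covered by finitely many bi-Lipschitz charts. We ask what remains of this when $X$ is only \emph{homeomorphic} to a closed $n$-manifold, that is, to a compact topological $n$-manifold without boundary.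

The topology alone says little about the metric. The sphere $S^n$ with the metric $|x-y|^\alpha$, $0<\alpha<1$, is not $n$-rectifiable, for the simple reason that its $\mathcal H^n$-measure is not $\sigma$-finite (Example~\ref{ex:snowflake}). So we assume $\mathcal H^n(X)<\infty$. The second assumption ties the topology to the metric. The space $X$ is \emph{linearly locally contractible} with constant $\lambda\ge1$ if for every $x\in X$ and $0<r<\operatorname{diam}(X)/\lambda$ the inclusion $B(x,r)\hookrightarrow B(x,\lambda r)$ is homotopic to a constant map. A normed space has this property with $\lambda=1$, because balls are convex. What the property excludes are thin necks. In the product of a circle of length $2\pi\varepsilon$ with $\mathbb R$, a ball of radius $r>\pi\varepsilon$ contains a loop that is not contractible at all; for $r\gg\varepsilon$ such a ball looks like a segment, and its area is at most $4\pi\varepsilon r$, much less than $r^2$.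

The following is known. Let $X$ be a linearly locally contractible metric space homeomorphic to a closed, orientable, smooth $n$-manifold. If $\mathcal H^n(X)<\infty$ and $X$ has finite Nagata dimension, then $X$ is $n$-rectifiable; without linear local contractibility this is false in general. (The Nagata dimension of $X$ is at most $k$ if there is a constant $C$ such that, for every $s>0$, $X$ has a cover by sets of diameter at most $Cs$ with every set of diameter at most $s$ meeting at most $k+1$ of them. The notion is not used below.) The problem, whose source is the paper \cite{BMW} of Basso, Marti and Wenger, is whether the conclusion remains true without the condition on the Nagata dimension. It does, and orientability and smoothness can be dropped as well.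

\begin{theorem}\label{thm:A}
Let $X$ be a metric space that is linearly locally contractible with constant $\lambda$ and homeomorphic to a closed $n$-manifold, with $\mathcal H^n(X)<\infty$. Then $X$ is $n$-rectifiable. Moreover there are $c=c(n,\lambda)>0$ and $r_0>0$ with $\mathcal H^n(\bar B(x,r))\ge c\,r^n$ for all $x\in X$ and $0<r<r_0$.
\end{theorem}

For $n=0$ the space is finite and there is nothing to prove, so $n\ge1$ throughout.

Why should one expect this answer? If $X$ is not rectifiable, it contains a purely unrectifiable set $G$ of positive measure, and near a typical point of $G$ almost all the measure of a small ball is carried by $G$. A theorem of Bate (Theorem~\ref{thm:bate}) says that such a set is fragile: any Lipschitz map into $\mathbb R^m$ can be perturbed slightly so that the image of $G$ becomes $\mathcal H^n$-null. A ball in a manifold without thin necks, on the other hand, should be robustly $n$-dimensional, so that no map that keeps distant points apart can crush it. Two difficulties stand in the way. Bate's theorem requires a positive lower density, which is not among our hypotheses. And its targets are the spaces $\mathbb R^m$, while $X$ comes with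 no bound on the number of coordinates needed to tell the points of a ball apart at a fixed fraction of its radius. Both difficulties are resolved by one quantity, which measures how far a space is from being $(n-1)$-dimensional.

\begin{definition}\label{def:width}
A finite family of sets has \emph{multiplicity at most $n$} if no point lies in more than $n$ of its members. The \emph{width} $w_n(Z)$ of a compact metric space $Z$ is the infimum of all $R>0$ such that $Z$ has a finite cover by open subsets of $Z$ of diameter at most $R$ with multiplicity at most $n$.
\end{definition}

The cover $\{Z\}$ shows $w_n(Z)\le\operatorname{diam}Z$. For $n=1$ an admissible cover is a partition into sets that are open and closed; a connected subset of $Z$ lies in a single member, so $w_1(Z)$ is at least the diameter of every connected subset. For the thin rectangle $Z=[0,1]\times[0,\varepsilon]$ this gives $w_1(Z)\ge1$, whereas the overlapping strips $Z\cap\bigl(((k-1)\varepsilon,(k+1)\varepsilon)\times\mathbb R\bigr)$, $k\in\mathbb Z$, have multiplicity $2$ and give $w_2(Z)\le\sqrt5\,\varepsilon$: at scales above $\varepsilon$ the rectangle is one-dimensional.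

The core of the paper is a criterion in which no manifold appears.

\begin{theorem}[width criterion]\label{thm:B}
Let $X$ be a separable metric space and $E\subset X$ an $\mathcal H^n$-measurable set, each point of which has a compact neighborhood in $X$ of finite $\mathcal H^n$-measure. Suppose that for $\mathcal H^n$-almost every $x\in E$
\begin{enumerate}
\item[(i)] $\displaystyle\liminf_{r\to0}\mathcal H^n(\bar B(x,r))/r^n>0$, and
\item[(ii)] $\displaystyle\limsup_{r\to0}w_n(\bar B(x,r))/r>0$.
\end{enumerate}
Then $E$ is $n$-rectifiable. Both \emph{(i)} and \emph{(ii)} hold at $x$ if $\liminf_{r\to0}w_n(\bar B(x,r))/r>0$.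
\end{theorem}

After the measure-theoretic tools (Section~\ref{sec:tools}) we carry out the whole argument for a circle (Section~\ref{sec:circle}). Section~\ref{sec:volume} proves the inequality $\mathcal H^n(Z)\ge\eta_n w_n(Z)^n$ by an argument of Papasoglu \cite{Pap}. Section~\ref{sec:manifold} shows that balls in a manifold in which spheres can be filled efficiently have width at least $\delta r$. Section~\ref{sec:criterion} proves Theorem~\ref{thm:B}. Section~\ref{sec:main} deduces Theorem~\ref{thm:A} and a local, pointwise strengthening, Theorem~\ref{thm:C}, in which compactness is not assumed either. Section~\ref{sec:examples} tests the hypotheses on three examples. Maps between topological spaces are continuous, and ``almost every'' refers to $\mathcal H^n$.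

\section{Hausdorff measure, densities and Bate's theorem}\label{sec:tools}

Let $\omega_n$ be the volume of the unit ball of $\mathbb R^n$. For $A\subset X$ and $\varepsilon>0$ let $\mathcal H^n_\varepsilon(A)$ be the infimum of $\sum_i\omega_n2^{-n}(\operatorname{diam}A_i)^n$ over all countable covers of $A$ by sets $A_i$ of diameter at most $\varepsilon$, and let $\mathcal H^n(A)=\lim_{\varepsilon\to0}\mathcal H^n_\varepsilon(A)=\sup_{\varepsilon>0}\mathcal H^n_\varepsilon(A)$. We use the following textbook facts. $\mathcal H^n$ is an outer measure for which Borel sets are measurable, and every set is contained in a Borel set of the same measure. The number $\mathcal H^n(A)$ depends only on the metric on $A$. An $L$-Lipschitz map $g$ satisfies $\mathcal H^n(g(A))\le L^n\mathcal H^n(A)$. On $\mathbb R^n$, $\mathcal H^n$ is Lebesgue outer measure. A finite Borel measure on a compact metric space is inner regular: the measure of a Borel set is the supremum of the measures of its compact subsets. Finally, the \emph{$5r$-covering lemma}: a family of closed balls of positive, bounded radii in a separable metric space has a countable disjoint subfamily $\bar B(x_i,r_i)$ such that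 the balls $\bar B(x_i,5r_i)$ cover the union of the family.

\begin{lemma}[densities]\label{lem:density}
Let $X$ be compact with $\mathcal H^n(X)<\infty$.
\begin{enumerate}
\item[(a)] $\limsup_{r\to0}\mathcal H^n(\bar B(x,r))/r^n<\infty$ for almost every $x\in X$.
\item[(b)] If $G\subset X$ is Borel, then $\lim_{r\to0}\mathcal H^n(\bar B(x,r)\setminus G)/r^n=0$ for almost every $x\in G$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mu$ be a finite Borel measure on $X$, $t>0$, and $A$ a set with $\limsup_{r\to0}\mu(\bar B(x,r))/r^n>t$ for all $x\in A$. We claim
\begin{equation}\label{eq:weak}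
\mathcal H^n(A)\le\omega_n5^n\mu(X)/t .
\end{equation}
Given $\varepsilon>0$, apply the covering lemma to the balls $\bar B(x,r)$ with $x\in A$, $r<\varepsilon$ and $\mu(\bar B(x,r))>tr^n$. The balls $\bar B(x_i,5r_i)$ cover $A$ and have diameter at most $10r_i$, so $\mathcal H^n_{10\varepsilon}(A)\le\omega_n5^n\sum_ir_i^n\le\omega_n5^n\mu(X)/t$ by disjointness. Let $\varepsilon\to0$.

For (a), apply \eqref{eq:weak} with $\mu=\mathcal H^n$ to the set where the upper limit is infinite, and let $t\to\infty$. For (b), fix $t>0$ and let $A_t$ be the set of $x\in G$ with $\limsup_{r\to0}\mathcal H^n(\bar B(x,r)\setminus G)/r^n>t$. Given $\varepsilon>0$, choose a compact set $C\subset X\setminus G$ such that $T=(X\setminus G)\setminus C$ has measure less than $\varepsilon$. Small balls about a point of $G$ miss $C$, so for such balls $\mathcal H^n(\bar B(x,r)\setminus G)=\mathcal H^n(\bar B(x,r)\cap T)$. By \eqref{eq:weak} for the restriction of $\mathcal H^n$ to $T$, we get $\mathcal H^n(A_t)\le\omega_n5^n\varepsilon/t$. Hence each $A_t$ is null, and so is $\bigcup_kA_{1/k}$.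
\end{proof}

An $\mathcal H^n$-measurable set $S\subset X$ is \emph{purely $n$-unrectifiable} if $\mathcal H^n(S\cap E)=0$ for every $n$-rectifiable set $E\subset X$. Measurable subsets of such a set have the same property.

\begin{lemma}[rectifiable part]\label{lem:decomp}
Let $X$ be compact with $\mathcal H^n(X)<\infty$. There is a set $\mathcal R\subset X$, a countable union of Lipschitz images of compact subsets of $\mathbb R^n$, such that $X\setminus\mathcal R$ is purely $n$-unrectifiable. In particular $\mathcal R$ is Borel and $n$-rectifiable.
\end{lemma}

\begin{proof}
Among countable unions of Lipschitz images of compact subsets of $\mathbb R^n$, the supremum of the measure is finite, and it is attained by the union $\mathcal R$ of a maximizing sequence. If $X\setminus\mathcal R$ meets some rectifiable set in positive measure, there is a Lipschitz map $g\colon A\to X$, $A\subset\mathbb R^n$, such that $g(A)\setminus\mathcal R$ has positive outer measure. Since $X$ is complete, $g$ extends to a Lipschitz map on $\bar A$, which is a countable union of compact sets. Then $\mathcal R\cup g(\bar A)$ is a competitor of strictly larger measure, a contradiction.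
\end{proof}

Let $\mathrm{Lip}_1(X,m)$ be the set of bounded $1$-Lipschitz maps $X\to\mathbb R^m$ with the supremum distance. It is a complete metric space. A subset is \emph{residual} if it contains a countable intersection of dense open sets; by Baire's theorem it is then dense.

\begin{theorem}[Bate \cite{Bate}]\label{thm:bate}
Let $X$ be a complete metric space and let $S\subset X$ be $\mathcal H^n$-measurable and purely $n$-unrectifiable, with $\mathcal H^n(S)<\infty$ and
\[
\liminf_{r\to0}\mathcal H^n(S\cap B(x,r))/r^n>0\quad\text{for almost every }x\in S .
\]
Then for every $m\in\mathbb N$ the set of $f$ with $\mathcal H^n(f(S))=0$ is residual in $\mathrm{Lip}_1(X,m)$.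
\end{theorem}

We use only the following consequence, in which $\mathbb R^m$ carries the Euclidean norm.

\begin{corollary}\label{cor:bate}
Let $X$ be compact and $S\subset X$ as in Theorem~\ref{thm:bate}. Let $x_1,\dots,x_m\in X$ and $\tau>0$. Then there is an $m$-Lipschitz map $f=(f_1,\dots,f_m)\colon X\to\mathbb R^m$ with $\mathcal H^n(f(S))=0$ and $|f_i(y)-d(y,x_i)|<\tau$ for all $y\in X$ and all $i$.
\end{corollary}

\begin{proof}
The map $f_0=(d(\cdot,x_1),\dots,d(\cdot,x_m))$ is bounded and has $1$-Lipschitz components, so $f_0/\sqrt m$ is $1$-Lipschitz for the Euclidean norm and for the maximum norm on $\mathbb R^m$. By density there is $g\in\mathrm{Lip}_1(X,m)$ at distance less than $\tau/\sqrt m$ from $f_0/\sqrt m$ with $\mathcal H^n(g(S))=0$. Put $f=\sqrt m\,g$. Whichever of the two norms is used to define $\mathrm{Lip}_1(X,m)$, each component of $g$ is $1$-Lipschitz and within $\tau/\sqrt m$ of the corresponding component of $f_0/\sqrt m$. So each $f_i$ is $\sqrt m$-Lipschitz and within $\tau$ of $d(\cdot,x_i)$, and $f$ is $m$-Lipschitz for the Euclidean norm. The two norms have the same $\mathcal H^n$-null sets.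
\end{proof}

The Lipschitz constant grows with the number $m$ of coordinates. This is why the number of coordinates will have to be bounded independently of the scale.

\section{The case of a circle}\label{sec:circle}

Let $X$ be homeomorphic to $S^1$ with $\mathcal H^1(X)<\infty$. We show that $X$ is $1$-rectifiable; in this dimension path-connectedness does the work of linear local contractibility.

\emph{Balls are large.} Let $x\in X$ and $0<r<\frac12\operatorname{diam}X$. Some point has distance greater than $r$ from $x$. Follow a path from $x$ to that point and stop at the first point $y$ with $d(x,y)=r$. The result is a connected set $\gamma\subset Z:=\bar B(x,r)$ containing $x$ and $y$. The $1$-Lipschitz function $d(x,\cdot)$ maps $\gamma$ onto $[0,r]$, so $\mathcal H^1(\bar B(x,r))\ge r$.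

\emph{The unrectifiable part has positive lower density.} Let $G=X\setminus\mathcal R$ with $\mathcal R$ from Lemma~\ref{lem:decomp}, and suppose $\mathcal H^1(G)>0$. By Lemma~\ref{lem:density}(b), for almost every $x\in G$,
\[
\mathcal H^1(G\cap B(x,r))\ge\mathcal H^1(\bar B(x,r/2))-\mathcal H^1(\bar B(x,r/2)\setminus G)\ge r/2-o(r).
\]
So Corollary~\ref{cor:bate} applies to $G$.

\emph{Crushing a ball.} Fix such an $x$ and $r$ so small that $\mathcal H^1(Z\setminus G)<r/3$. Take $m=1$, $x_1=x$ and $\tau=r/3$: there is a $1$-Lipschitz function $f$ within $r/3$ of $d(\cdot,x)$ with $\mathcal H^1(f(G))=0$. Then $\mathcal H^1(f(Z))\le\mathcal H^1(f(G))+\mathcal H^1(Z\setminus G)<r/3$. But $f(x)<r/3$ and $f(y)>2r/3$, so the connected set $f(\gamma)$ contains $[r/3,2r/3]$. This is a contradiction, and $\mathcal H^1(G)=0$.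

Three ingredients were used: a lower bound for the measure of balls; a topological obstruction that survives a perturbation of size comparable to $r$; and a Lipschitz constant independent of $r$, so that the set $Z\setminus G$, of measure $o(r)$, has an image of measure $o(r)$. For $n\ge2$ the direct analog of $d(x,\cdot)$ would be a Lipschitz map $Z\to\mathbb R^n$ with controlled constant, all of whose perturbations cover a ball of radius comparable to $r$. Our hypotheses offer no such map. Width does not need one, because it can be compared along maps into an arbitrary target, provided that they keep distant points apart.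

\begin{lemma}[pullback]\label{lem:pullback}
Let $F\colon Z\to W$ be a map of compact metric spaces and $a,b>0$. Suppose that $\operatorname{dist}(F(y),F(y'))\le a$ implies $d(y,y')\le b$, and that $W$ has a finite open cover by sets of diameter at most $a$ with multiplicity at most $n$. Then $w_n(Z)\le b$.
\end{lemma}

\begin{proof}
The preimages of the members of the cover form a finite open cover of $Z$ with multiplicity at most $n$ by sets of diameter at most $b$.
\end{proof}

In these terms, the first step above shows $w_1(\bar B(x,r))\ge r$; Section~\ref{sec:manifold} generalizes it. The passage from width to measure, which for $n=1$ came from projecting to an interval, is the subject of the next section. It will be used twice: in $X$, to obtain the lower density, and in the image of the crushing map, to obtain the contradiction.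

\section{Small measure implies small width}\label{sec:volume}

The argument of this section is due to Papasoglu \cite{Pap}; we give it in full. It is an induction on $n$, and the link between consecutive dimensions is the Eilenberg inequality: most level sets of a $1$-Lipschitz function on a space of small $\mathcal H^n$-measure have small $\mathcal H^{n-1}$-measure.

\begin{lemma}[Eilenberg inequality]\label{lem:eilenberg}
Let $n\ge2$ and $K_n=2\omega_{n-1}/\omega_n$. Let $A$ be a metric space with $\mathcal H^n(A)<\infty$ and $u\colon A\to\mathbb R$ a $1$-Lipschitz function. There is a Borel function $h\colon\mathbb R\to[0,\infty]$ with $\mathcal H^{n-1}(u^{-1}(t))\le h(t)$ for all $t$ and $\int h\,dt\le K_n\mathcal H^n(A)$. Consequently every interval $(a,b)$ contains a $t$ with $\mathcal H^{n-1}(u^{-1}(t))\le K_n\mathcal H^n(A)/(b-a)$.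
\end{lemma}

\begin{proof}
For each $j$ cover $A$ by countably many nonempty sets $A_{j,i}$ of diameter $d_{j,i}\le1/j$ with $\sum_i\omega_n2^{-n}d_{j,i}^n\le\mathcal H^n(A)+1/j$. Let $I_{j,i}$ be the smallest closed interval containing $u(A_{j,i})$; its length is at most $d_{j,i}$. The sets $A_{j,i}$ with $t\in I_{j,i}$ cover $u^{-1}(t)$, so
\[
\mathcal H^{n-1}_{1/j}(u^{-1}(t))\le h_j(t):=\sum_i\omega_{n-1}2^{-(n-1)}d_{j,i}^{\,n-1}\,1_{I_{j,i}}(t),
\]
and $\int h_j\,dt\le\omega_{n-1}2^{-(n-1)}\sum_id_{j,i}^n\le K_n(\mathcal H^n(A)+1/j)$. The function $h=\liminf_jh_j$ is Borel and dominates $\mathcal H^{n-1}(u^{-1}(t))$, and Fatou's lemma bounds its integral. If the last claim failed, $h$ would exceed $K_n\mathcal H^n(A)/(b-a)$ everywhere on $(a,b)$, and its integral would exceed $K_n\mathcal H^n(A)$.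
\end{proof}

The idea of the induction is to cut $Z$ along a closed ``wall'' $Y$ whose complement is a disjoint union of small open ``rooms''. The rooms have multiplicity $1$. If the wall has a fine cover of multiplicity $n-1$, we thicken it to cover a neighborhood of the wall and add the rooms, which gives multiplicity $n$. A finite union of metric spheres is a wall, but many of these spheres may pass through the same region, so there is no bound on its measure. The remedy is to choose a wall of almost minimal $\mathcal H^{n-1}$-measure. Such a wall need not have small total measure, but it has small measure in every small ball, since otherwise one could erase it inside a ball and insert the boundary sphere instead. For this reason the statement is formulated with a hypothesis on balls.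

\begin{proposition}\label{prop:volume}
For every $n\ge1$ there is $\eta_n>0$ with the following property. If $Z$ is a compact metric space, $R>0$, and $\mathcal H^n(\bar B(z,R))<\eta_nR^n$ for all $z\in Z$, then $Z$ has a finite open cover by sets of diameter at most $R$ with multiplicity at most $n$. Consequently every compact metric space $Z$ satisfies
\begin{equation}\label{eq:volume}
\mathcal H^n(Z)\ge\eta_n\,w_n(Z)^n .
\end{equation}
\end{proposition}

\begin{proof}
The consequence is immediate: for $0<R<w_n(Z)$ no such cover exists, so $\mathcal H^n(Z)\ge\eta_nR^n$; let $R\uparrow w_n(Z)$. For the main statement write $S(z,t)=\{y\in Z:d(z,y)=t\}$, so that $\bar B(z,t)$ is the disjoint union of $B(z,t)$ and $S(z,t)$.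

\emph{The case $n=1$, with $\eta_1=\frac12$.} The image of $\bar B(z,R)$ under $d(z,\cdot)$ has outer Lebesgue measure less than $R/2$, so it omits some $t\in(0,R/2)$, and $S(z,t)=\emptyset$. Then $B(z,t)=\bar B(z,t)$ is open and closed, of diameter at most $R$. Finitely many such sets cover $Z$. Subtracting from each the previous ones gives a partition into open sets.

\emph{The case $n\ge2$.} Put $\eta_n=\eta_{n-1}/\bigl(2\cdot4^{n-1}(1+4K_n)\bigr)$. Lemma~\ref{lem:eilenberg}, applied to $A=\bar B(z,R)$, $u=d(z,\cdot)$ and the interval $(R/4,R/2)$, gives for every $z\in Z$ a radius $t_z$ with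
\begin{equation}\label{eq:sphere}
R/4<t_z<R/2,\qquad\mathcal H^{n-1}(S(z,t_z))\le4K_n\eta_nR^{n-1}.
\end{equation}
Call a closed set $Y\subset Z$ a \emph{wall} if $Z\setminus Y$ is a finite disjoint union of open sets of diameter at most $R$.

\emph{There is a wall of finite measure.} Cover $Z$ by finitely many balls $B_i=B(z_i,t_{z_i})$, with closed balls $\bar B_i$ and spheres $S_i$, and let $Y_0=\bigcup_iS_i$. The sets $B_i\setminus\bigl(Y_0\cup\bigcup_{j<i}\bar B_j\bigr)$ are open, disjoint, and of diameter at most $R$. They cover $Z\setminus Y_0$: if $p\notin Y_0$ and $i$ is the least index with $p\in B_i$, then for $j<i$ the point $p$ lies neither in $B_j$ nor in $S_j$. So $Y_0$ is a wall, and $\mathcal H^{n-1}(Y_0)<\infty$ by \eqref{eq:sphere}.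

\emph{An almost minimal wall is locally small.} Choose a wall $Y$ of finite measure with $\mathcal H^{n-1}(Y)<\mathcal H^{n-1}(Y')+\eta_nR^{n-1}$ for every wall $Y'$, and write $Z\setminus Y=\bigsqcup_jU_j$ as in the definition. If $Y=\emptyset$, the cover $\{U_j\}$ has the required properties. Otherwise let $y\in Y$ and $t=t_y$. The set $Y'=(Y\setminus B(y,t))\cup S(y,t)$ is closed. It contains no point of $B(y,t)$, all points of $S(y,t)$, and agrees with $Y$ outside $\bar B(y,t)$; so $Z\setminus Y'=B(y,t)\sqcup\bigsqcup_j(U_j\setminus\bar B(y,t))$ and $Y'$ is a wall. Therefore
\[
\mathcal H^{n-1}(Y\cap B(y,t))+\mathcal H^{n-1}(Y\setminus B(y,t))<\mathcal H^{n-1}(Y\setminus B(y,t))+\mathcal H^{n-1}(S(y,t))+\eta_nR^{n-1}.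
\]
Cancel the finite common term and use \eqref{eq:sphere} and $\bar B(y,R/4)\subset B(y,t)$:
\[
\mathcal H^{n-1}(Y\cap\bar B(y,R/4))\le(1+4K_n)\eta_nR^{n-1}=\tfrac12\eta_{n-1}(R/4)^{n-1}<\eta_{n-1}(R/4)^{n-1}.
\]
This holds for all $y\in Y$. By induction, the compact space $Y$ has a finite cover by nonempty relatively open sets $V_i$ of diameter at most $R/4$ with multiplicity at most $n-1$.

\emph{Thickening.} We need open subsets of $Z$ that extend the $V_i$ without raising the multiplicity. With the convention $d(z,\emptyset)=\infty$, put
\[
\tilde V_i=\{z\in Z:\ d(z,V_i)<d(z,Y\setminus V_i)\ \text{ and }\ d(z,Y)<R/4\}.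
\]
These sets are open. They contain $V_i$, because $Y\setminus V_i$ is closed; so they cover $Y$. For each $z\in Z$ fix a point $\pi(z)\in Y$ nearest to $z$. If $z\in\tilde V_i$, then $d(z,Y\setminus V_i)>d(z,V_i)\ge d(z,Y)=d(z,\pi(z))$, which forces $\pi(z)\in V_i$. Hence $z$ lies in at most $n-1$ of the sets $\tilde V_i$, and for $z,z'\in\tilde V_i$ the chain $z,\pi(z),\pi(z'),z'$ gives $d(z,z')\le 3R/4$. Since the $U_j$ are disjoint, the sets $\tilde V_i$ and $U_j$ together form a finite open cover of $Z$ with multiplicity at most $n$ by sets of diameter at most $R$.
\end{proof}

\section{Balls in manifolds have large width}\label{sec:manifold}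

We isolate the amount of contractibility that the proof uses. Let $D^{k+1}$ be the closed unit ball of $\mathbb R^{k+1}$ and $S^k$ its boundary sphere. For $\lambda\ge1$ put
\[
\delta_\lambda=\frac1{24\,(4\lambda)^{2n}} .
\]

\begin{definition}\label{def:filling}
A metric space $X$ has the \emph{$\lambda$-filling property at $(x,r)$} if for all $y\in\bar B(x,r)$, all $t\in[\delta_\lambda r,r]$ and all $0\le k\le n$, every map $S^k\to B(y,t)$ extends to a map $D^{k+1}\to B(y,\lambda t)$.
\end{definition}

Only centers near $x$, radii comparable to $r$, and spheres of dimension at most $n$ are involved.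

\begin{proposition}\label{prop:width}
Let $X$ be a metric space that is an $n$-manifold without boundary, $x\in X$, $r>0$, $\lambda\ge1$. Suppose that $Z=\bar B(x,r)$ is compact and contained in an open set $O$ homeomorphic to $\mathbb R^n$, and that $X$ has the $\lambda$-filling property at $(x,r)$. Then $Z$ has no finite open cover by sets of diameter at most $\delta_\lambda r$ with multiplicity at most $n$. Thus $w_n(\bar B(x,r))\ge\delta_\lambda r$.
\end{proposition}

The plan is as follows. A fine cover of multiplicity $n$ gives a map $\varphi$ from $Z$ to its nerve $N$, a complex of dimension at most $n-1$. Filling spheres skeleton by skeleton, we map $N$ back to $X$, and obtain a map $f\colon Z\to X$ that moves points little and factors through $N$. Filling once more, we connect $f$ to the inclusion by a homotopy with short tracks. The inclusion detects the local homology group $H_n(X,X\setminus\{x\})\cong\mathbb Z$, while $f$ cannot, since $N$ has no $n$-simplices. This group is $\mathbb Z$ at every point of every manifold, so no orientation is needed. The chart $O\cong\mathbb R^n$ has no metric control; it serves only to provide a polyhedron with arbitrarily small simplices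 and to compute homology.

We use singular homology with integer coefficients and these standard facts: maps of pairs that are homotopic through maps of pairs induce the same homomorphism; \emph{excision}: if the closure of $A$ lies in the interior of $Y\subset X$, then $H_n(X\setminus A,Y\setminus A)\to H_n(X,Y)$ is an isomorphism; $H_n(\mathbb R^n,\mathbb R^n\setminus\{p\})\cong\mathbb Z$; and $H_n(N,L)=0$ if $N$ is a finite simplicial complex of dimension at most $n-1$ and $L$ is a subcomplex.

\begin{proof}
Put $\Lambda=4\lambda\ge4$ and $s=\delta_\lambda r=r/(24\Lambda^{2n})$. The filling property, with $t=2\beta$, will be used in this form: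
\begin{enumerate}
\item[(F)] if $y\in Z$, $s\le\beta\le r/2$, $0\le k\le n$, and $g\colon S^k\to X$ takes values in $B(y,2\beta)$, then $g$ extends to a map on $D^{k+1}$ whose image has diameter at most $\Lambda\beta$.
\end{enumerate}
Indeed, the extension takes values in $B(y,2\lambda\beta)$. The values of $\beta$ that occur are among
\[
a_k=3\Lambda^ks\ \ (0\le k\le n-1),\qquad a=4\Lambda^{n-1}s,\qquad b_k=\Lambda^{k+1}a\ \ (0\le k\le n).
\]
All of them lie between $3s$ and $b_n=4\Lambda^{2n}s=r/6$, so the condition on $\beta$ always holds. This is what dictates the value of $\delta_\lambda$.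

Suppose that $\{U_i\}$ is a finite cover of $Z$ by nonempty open subsets of $Z$ of diameter at most $s$ with multiplicity at most $n$.

\emph{Step 1: the map $\varphi\colon Z\to N$.} The nerve $N$ is the finite simplicial complex with one vertex $e_i$ for each $i$, in which a set of vertices spans a simplex if the corresponding sets $U_i$ have a common point. Its dimension is at most $n-1$. Let $(\rho_i)$ be a partition of unity on $Z$ with $\{\rho_i>0\}\subset U_i$, and put $\varphi(z)=\sum_i\rho_i(z)e_i$. The vertices $e_i$ with $\rho_i(z)>0$ span a simplex of $N$, since $z$ lies in all the corresponding $U_i$, and $\varphi(z)$ lies in this simplex.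

\emph{Step 2: the map $\psi\colon N\to X$.} We construct $\psi$ on the skeleta of $N$ so that $\operatorname{diam}\psi(\tau)\le a_k$ for every simplex $\tau$ of dimension at most $k$. Choose $\psi(e_i)\in U_i\subset Z$. Adjacent vertices go to points at distance at most $2s$, because the corresponding sets intersect. Suppose $\psi$ is defined on the $k$-skeleton, and let $\sigma$ be a $(k+1)$-simplex with a vertex $v$. Each $k$-face of $\sigma$ contains a vertex equal or adjacent to $v$, so its image lies within $a_k+2s<2a_k$ of $\psi(v)\in Z$. Since $(\sigma,\partial\sigma)\cong(D^{k+1},S^k)$, property (F) with $\beta=a_k$ extends $\psi$ over $\sigma$ with image of diameter at most $\Lambda a_k=a_{k+1}$.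

Let $f=\psi\circ\varphi\colon Z\to X$. Given $z\in Z$, pick $i$ with $\rho_i(z)>0$. Then $z$ and $\psi(e_i)$ lie in $U_i$, and $\varphi(z)$ lies in a simplex with vertex $e_i$. Hence
\begin{equation}\label{eq:close}
d(f(z),z)\le a_{n-1}+s\le a\qquad(z\in Z).
\end{equation}

\emph{Step 3: a polyhedron around $x$.} To build a homotopy by filling we need a triangulated domain, and $Z$ is not one. Let $\Phi\colon O\to\mathbb R^n$ be a homeomorphism. The compact set $C_0=\Phi(\bar B(x,r/2))$ lies in the open set $\Phi(B(x,r))$, so for some $\varepsilon>0$ the closed $\varepsilon$-neighborhood $C$ of $C_0$ does too. The map $\Phi^{-1}$ is uniformly continuous on the compact set $C$. Take a large simplex in $\mathbb R^n$ containing $C_0$ and subdivide it barycentrically so many times that every simplex $\sigma'$ of the subdivision meeting $C_0$ satisfies $\sigma'\subset C$ and $\operatorname{diam}\Phi^{-1}(\sigma')\le s$. The simplices meeting $C_0$, with all their faces, form a finite complex, and the faces inherit both properties. Let $P$ be the image under $\Phi^{-1}$ of its underlying space, and call the images of its simplices the simplices of $P$. Then $P$ is compact, $\bar B(x,r/2)\subset P\subset B(x,r)$,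 and the simplices of $P$ have diameter at most $s$.

\emph{Step 4: the homotopy.} Let $\iota\colon P\to X$ be the inclusion and $I=[0,1]$. We construct $h\colon P\times I\to X$ with $h(\cdot,0)=\iota$, $h(\cdot,1)=f|_P$ and $\operatorname{diam}h(\tau\times I)\le b_k$ for every simplex $\tau$ of $P$ of dimension at most $k$. For a vertex $v$, the points $v$ and $f(v)$ lie in $B(v,2a)$ by \eqref{eq:close}, and (F) with $k=0$ and $\beta=a$ joins them by a path of diameter at most $\Lambda a=b_0$. Let $\sigma$ be a $(k+1)$-simplex of $P$ with a vertex $v$, $0\le k\le n-1$, and suppose $h$ is defined over the $k$-skeleton. Then $h$ is already defined on $(\sigma\times\{0,1\})\cup(\partial\sigma\times I)$, the boundary sphere $S^{k+1}$ of the disk $\sigma\times I\cong D^{k+2}$. The bottom $\sigma\times\{0\}$ is mapped within $s$ of $v$, and the top $\sigma\times\{1\}$ within $a+s$ of $v$ by \eqref{eq:close}. For a proper face $\tau$, the set $h(\tau\times I)$ has diameter at most $b_k$ and contains $\tau\subset\sigma$, so it lies within $b_k+s$ of $v$. All three bounds are less than $2b_k$, and $v\in P\subset Z$. Property (F) with $\beta=b_k$ extends $h$ over $\sigma\times I$ with image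 of diameter at most $b_{k+1}$. Here spheres of all dimensions up to $n$ are filled. Since $y=h(y,0)$, we obtain
\[
d(h(y,t),y)\le b_n=r/6\qquad\text{for all }(y,t)\in P\times I .
\]

Let $K=\bar B(x,r/4)$, so $K\subset B(x,r/2)\subset\operatorname{int}P$. For $y\in P\setminus K$ we have $d(h(y,t),x)>r/4-r/6>0$. So $h$ is a homotopy of maps of pairs $(P,P\setminus K)\to(X,X\setminus\{x\})$, and $\iota_*=f_*$ on $H_n$.

\emph{Step 5: $\iota_*\ne0$.} The closure of $X\setminus P$ is $X\setminus\operatorname{int}P$, which lies in the open set $X\setminus K$. By excision, $H_n(P,P\setminus K)\to H_n(X,X\setminus K)$ is an isomorphism, and it remains to see that $H_n(X,X\setminus K)\to H_n(X,X\setminus\{x\})$ is nonzero. Let $D'\subset\mathbb R^n$ be a closed round ball with center $p=\Phi(x)$ containing $\Phi(K)$, and $D=\Phi^{-1}(D')$. The set $D$ is compact, hence closed in $X$, and the closed set $X\setminus O$ lies in the open sets $X\setminus D$ and $X\setminus\{x\}$. Excising it and applying $\Phi$ identifies $H_n(X,X\setminus D)\to H_n(X,X\setminus\{x\})$ with $H_n(\mathbb R^n,\mathbb R^n\setminus D')\to H_n(\mathbb R^n,\mathbb R^n\setminus\{p\})\cong\mathbb Z$. The sets $\mathbb R^n\setminus D'$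 and $\mathbb R^n\setminus\{p\}$ both deformation retract radially onto a larger concentric sphere, so by the exact sequences of the pairs this map is an isomorphism. As $X\setminus D\subset X\setminus K\subset X\setminus\{x\}$, it factors through $H_n(X,X\setminus K)$. Hence $H_n(X,X\setminus K)\to H_n(X,X\setminus\{x\})\cong\mathbb Z$ is surjective.

\emph{Step 6: $f_*=0$.} We have to factor $f$ through a \emph{simplicial} pair. Let $Q$ be the closure of $P\setminus K$, a compact set. For $y\in Q$ we have $d(f(y),x)\ge r/4-a>0$. So $\varphi(Q)$ is a compact subset of the open set $\psi^{-1}(X\setminus\{x\})\subset N$. In a sufficiently fine iterated barycentric subdivision of $N$, every simplex meeting $\varphi(Q)$ lies in this open set. The union $L$ of these simplices is a subcomplex with $\varphi(Q)\subset L\subset\psi^{-1}(X\setminus\{x\})$. Thus $f$ is the composition of $\varphi\colon(P,P\setminus K)\to(N,L)$ and $\psi\colon(N,L)\to(X,X\setminus\{x\})$, and $H_n(N,L)=0$ because $\dim N\le n-1$.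

Steps 5 and 6 contradict $\iota_*=f_*$.
\end{proof}

\section{Proof of the width criterion}\label{sec:criterion}

We prove Theorem~\ref{thm:B}. For $x\in E$ and small $r$ the ball $\bar B(x,r)$ is a closed subset of a compact neighborhood, so its width is defined. If $\liminf_{r\to0}w_n(\bar B(x,r))/r>0$, then (ii) holds because the upper limit is at least the lower limit, and (i) follows from \eqref{eq:volume}. This is the last assertion.

\emph{Step 1: reduction to a compact space.} Every family of open sets in a separable metric space has a countable subfamily with the same union. So there are countably many compact sets $C_j$ of finite measure with $E\subset\bigcup_j\operatorname{int}C_j$. Small balls about a point of $\operatorname{int}C_j$ lie in $C_j$, so (i) and (ii) have the same meaning in $X$ and in $C_j$. A countable union of rectifiable sets is rectifiable, so it suffices to treat $E\cap\operatorname{int}C_j$ as a subset of $C_j$. Thus we may assume that $X$ is compact and $\mathcal H^n(X)<\infty$, which makes Section~\ref{sec:tools} available. Choose a Borel set $B\supset E$ with $\mathcal H^n(B)=\mathcal H^n(E)$, and a Borel null set $N_0$ containing $B\setminus E$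 and all points of $E$ where (i) or (ii) fails. Replacing $E$ by $B\setminus N_0$ removes a null set. So we may assume that $E$ is Borel and that (i) and (ii) hold at all of its points.

Let $\mathcal R$ be as in Lemma~\ref{lem:decomp} and $S=E\setminus\mathcal R$. If $\mathcal H^n(S)=0$, then $E$ is $n$-rectifiable. Suppose $\mathcal H^n(S)>0$.

\emph{Step 2: a set with a uniform lower bound.} To count net points we need (i) with constants that do not depend on the point. For $j\in\mathbb N$ let
\[
S_j=\{y\in S:\ \mathcal H^n(\bar B(y,t))\ge t^n/j\ \text{ for all }0<t<1/j\}.
\]
By (i), $S=\bigcup_jS_j$. Each $S_j$ is relatively closed in $S$, hence Borel. Indeed, let $y_k\in S_j$ converge to $y\in S$, and let $0<t<1/j$. For $\varepsilon>0$ and large $k$ we have $\bar B(y_k,t)\subset\bar B(y,t+\varepsilon)$, so $\mathcal H^n(\bar B(y,t+\varepsilon))\ge t^n/j$; as $\varepsilon\downarrow0$ the left side decreases to $\mathcal H^n(\bar B(y,t))$, the measure being finite. Fix $j$ with $\mathcal H^n(S_j)>0$ and put $G=S_j$, $c=1/j$. The set $G$ is purely $n$-unrectifiable. By Lemma~\ref{lem:density}(b), for almost every $x\in G$,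
\[
\mathcal H^n(G\cap B(x,r))\ge\mathcal H^n(\bar B(x,r/2))-\mathcal H^n(\bar B(x,r/2)\setminus G)\ge c(r/2)^n-o(r^n).
\]
So $G$ has positive lower density in itself, and Corollary~\ref{cor:bate} applies to $G$.

\emph{Step 3: choice of the ball and of a bounded net.} By Lemma~\ref{lem:density} and (ii) there are $x\in G$, $0<\kappa<1$ and $M<\infty$ such that $\mathcal H^n(\bar B(x,r)\setminus G)=o(r^n)$, $\mathcal H^n(\bar B(x,r))\le Mr^n$ for small $r$, and $\limsup_{r\to0}w_n(\bar B(x,r))/r>9\kappa$. Put $m_0=M(6/\kappa)^n/c$. This number does not depend on $r$, so we can fix $r$ with $0<r<c$ such that $Z=\bar B(x,r)$ satisfies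
\begin{equation}\label{eq:choice}
w_n(Z)>9\kappa r,\qquad\mathcal H^n(\bar B(x,2r))\le M(2r)^n,\qquad m_0^n\,\mathcal H^n(Z\setminus G)<\eta_n(\kappa r)^n .
\end{equation}
Let $G_Z=G\cap Z$, which contains $x$. If $x_1,\dots,x_m\in G_Z$ have mutual distances at least $\kappa r$, then the balls $\bar B(x_i,\kappa r/3)$ are disjoint, lie in $\bar B(x,2r)$, and have measure at least $c(\kappa r/3)^n$ by the definition of $G$. Hence $mc(\kappa r/3)^n\le M(2r)^n$, that is, $m\le m_0$. So there is a maximal such set $x_1,\dots,x_m$, and by maximality every point of $G_Z$ has distance less than $\kappa r$ from some $x_i$. This is the point at which the upper density bound at $x$ and the lower bound on $G$ combine to limit the number of coordinates.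

By Corollary~\ref{cor:bate} there is an $m$-Lipschitz map $f\colon X\to\mathbb R^m$ with $\mathcal H^n(f(G))=0$ and $|f_i-d(\cdot,x_i)|<\kappa r$ for all $i$.

\emph{Step 4: a coordinate for the points far from $G_Z$.} The map $f$ locates a point that is close to some $x_i$. If the lower bound $ct^n$ held at all points of $Z$, as it does in Theorem~\ref{thm:A}, we could take the net in $Z$ instead of $G_Z$, every point of $Z$ would be close to some $x_i$, and $f$ alone would suffice. In general there is no bound for nets in $Z$, and two points far from $G_Z$ may have the same distances to all $x_i$ without being close. Adding the identity of $Z$ as a further coordinate would separate them, but it would also restore the measure of $G_Z$. We therefore add the identity with $G_Z$ collapsed to a point. Let $u=d(\cdot,G_Z)$ and define on $Z$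
\[
\rho(y,y')=\min\{d(y,y'),\,u(y)+u(y')\}\quad(y\ne y'),\qquad\rho(y,y)=0 .
\]
This is a pseudometric. Symmetry is evident, and the inequality $\rho(y,y'')\le\rho(y,y')+\rho(y',y'')$ is trivial if two of the points coincide. Let them be distinct. If the right side is $d(y,y')+d(y',y'')$, it is at least $d(y,y'')$. If it is $d(y,y')+u(y')+u(y'')$, it is at least $u(y)+u(y'')$ because $u$ is $1$-Lipschitz; the case $u(y)+u(y')+d(y',y'')$ is symmetric. If it is $u(y)+2u(y')+u(y'')$, it is again at least $u(y)+u(y'')$. Let $q\colon Z\to\mathcal Q$ be the quotient map onto the metric space obtained by identifying points at $\rho$-distance zero. It is $1$-Lipschitz since $\rho\le d$, and $q(G_Z)$ is a single point $q_0$ since $u=0$ on $G_Z$.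

Let $F=(f,q)\colon Z\to\mathbb R^m\times\mathcal Q$, where the product carries the maximum of the two metrics. Then $F$ is $m$-Lipschitz and $W=F(Z)$ is compact.

\emph{Step 5: $W$ has small measure.} The set $F(G_Z)=f(G_Z)\times\{q_0\}$ is isometric to $f(G_Z)$, which is null. By \eqref{eq:choice},
\[
\mathcal H^n(W)\le\mathcal H^n(F(G_Z))+m^n\,\mathcal H^n(Z\setminus G)\le m_0^n\,\mathcal H^n(Z\setminus G)<\eta_n(\kappa r)^n .
\]
By Proposition~\ref{prop:volume}, $W$ has a finite open cover by sets of diameter at most $\kappa r$ with multiplicity at most $n$.

\emph{Step 6: $F$ keeps distant points apart.} Let $y\ne y'$ in $Z$ with $\operatorname{dist}(F(y),F(y'))\le\kappa r$; thus $|f_i(y)-f_i(y')|\le\kappa r$ for all $i$, and $\rho(y,y')\le\kappa r$. Suppose first that $u(y)\le\kappa r$. Then $y$ is at distance less than $2\kappa r$ from a point of $G_Z$, so $d(y,x_i)<3\kappa r$ for some $i$, and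
\[
d(y',x_i)<f_i(y')+\kappa r\le f_i(y)+2\kappa r<d(y,x_i)+3\kappa r<6\kappa r .
\]
Hence $d(y,y')<9\kappa r$. If $u(y)>\kappa r$, then $u(y)+u(y')>\kappa r\ge\rho(y,y')$, so the minimum defining $\rho$ is attained by the distance, and $d(y,y')=\rho(y,y')\le\kappa r$.

Lemma~\ref{lem:pullback} with $a=\kappa r$ and $b=9\kappa r$ gives $w_n(Z)\le9\kappa r$, contrary to \eqref{eq:choice}. Hence $\mathcal H^n(S)=0$, and Theorem~\ref{thm:B} is proved. \qed

Hypothesis (i) was used twice, for Bate's theorem in Step 2 and for the bound $m\le m_0$ in Step 3. Hypothesis (ii) was used at a single point and a single scale, which is why an upper limit is enough.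

\section{Rectifiability of manifolds}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Cover the compact space $X$ by open sets homeomorphic to $\mathbb R^n$. By the Lebesgue number lemma there is $r_1>0$ such that every ball $\bar B(x,r_1)$ lies in one of them. Let $r_0=\min\{r_1,\operatorname{diam}(X)/\lambda\}>0$, and let $x\in X$, $0<r<r_0$. For $y\in X$ and $0<t\le r$ we have $t<\operatorname{diam}(X)/\lambda$, so the inclusion $B(y,t)\hookrightarrow B(y,\lambda t)$ is homotopic to a constant. Composing with this homotopy, every map $S^k\to B(y,t)$ is homotopic to a constant in $B(y,\lambda t)$, and since $D^{k+1}$ is the cone over $S^k$, it extends to a map $D^{k+1}\to B(y,\lambda t)$. Thus $X$ has the $\lambda$-filling property at $(x,r)$, and Proposition~\ref{prop:width} gives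
\[
w_n(\bar B(x,r))\ge\delta_\lambda r\qquad(x\in X,\ 0<r<r_0).
\]
By \eqref{eq:volume}, $\mathcal H^n(\bar B(x,r))\ge c\,r^n$ with $c=\eta_n\delta_\lambda^n$. By Theorem~\ref{thm:B} with $E=X$, the space $X$ is $n$-rectifiable.
\end{proof}

Both Proposition~\ref{prop:width} and Theorem~\ref{thm:B} are local and pointwise, and so the same argument proves more. It suffices that spheres of dimension at most $n$ can be filled in balls near the base point whose radii are comparable to the scale $r$, with constants depending on the base point, at almost every base point. For the structure of the resulting rectifiable space we use a theorem of Kirchheim, for Borel subsets of complete spaces; in that setting the parametrizing maps may be taken with compact domains, as in the proof of Lemma~\ref{lem:decomp}.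

\begin{theorem}[Kirchheim \cite{Kir}]\label{thm:kirchheim}
Let $Y$ be a complete metric space and $A\subset Y$ an $n$-rectifiable Borel set with $\mathcal H^n(A)<\infty$. Then $\mathcal H^n(A\cap\bar B(x,r))/(\omega_nr^n)\to1$ as $r\to0$ for almost every $x\in A$, and $A$ is, up to an $\mathcal H^n$-null set, a countable disjoint union of bi-Lipschitz images of compact subsets of $\mathbb R^n$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $X$ be a separable metric space that is a topological $n$-manifold without boundary (not necessarily compact, complete, orientable or smoothable), with $\mathcal H^n$ locally finite. Let $E\subset X$ be $\mathcal H^n$-measurable, and suppose that for almost every $x\in E$ there are $\lambda_x\ge1$ and $r_x>0$ such that $X$ has the $\lambda_x$-filling property at $(x,r)$ for all $0<r<r_x$. Then: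
\begin{enumerate}
\item[(1)] $E$ is $n$-rectifiable;
\item[(2)] $\liminf_{r\to0}r^{-n}\mathcal H^n(\bar B(x,r))\ge\eta_n\delta_{\lambda_x}^n$ for almost every $x\in E$;
\item[(3)] if the hypothesis holds at almost every point of $X$, then $\lim_{r\to0}\mathcal H^n(\bar B(x,r))/(\omega_nr^n)=1$ for almost every $x\in X$, and up to an $\mathcal H^n$-null set $X$ is a countable disjoint union of bi-Lipschitz images of compact subsets of $\mathbb R^n$.
\end{enumerate}
\end{theorem}

\begin{proof}
Every $x\in X$ has an open neighborhood $O$ homeomorphic to $\mathbb R^n$ and, since $\mathcal H^n$ is locally finite, a compact neighborhood $C\subset O$ of finite measure. For small $r$ the ball $\bar B(x,r)$ is a closed subset of $C$, hence compact and contained in $O$. At a point $x$ where the hypothesis holds, Proposition~\ref{prop:width} gives $w_n(\bar B(x,r))\ge\delta_{\lambda_x}r$ for all small $r$. Now \eqref{eq:volume} gives (2), and Theorem~\ref{thm:B} gives (1).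

For (3), part (1) with $E=X$ shows that $X$ is $n$-rectifiable. By separability there are countably many compact sets $C_j$ of finite measure whose interiors cover $X$. Each $C_j$ is a complete metric space, and each of its Borel subsets is $n$-rectifiable in $C_j$: restrict every parametrizing map $g$ to $g^{-1}(C_j)$. Theorem~\ref{thm:kirchheim} with $Y=A=C_j$ gives the density statement at almost every point of $\operatorname{int}C_j$, where small balls lie in $C_j$. The sets $A_j=C_j\setminus\bigcup_{i<j}C_i$ are disjoint, cover $X$, and $A_j$ is a Borel subset of $C_j$. Theorem~\ref{thm:kirchheim} with $Y=C_j$ and $A=A_j$ decomposes each of them, and the union of these decompositions is the required one.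
\end{proof}

\section{Three examples on the hypotheses}\label{sec:examples}

\begin{example}[finite measure cannot be dropped in Theorem~\ref{thm:A}]\label{ex:snowflake}
Let $0<\alpha<1$ and let $X$ be the unit sphere $S^n\subset\mathbb R^{n+1}$ with the metric $|x-y|^\alpha$. Its diameter is $2^\alpha$, and a ball $B(x,r)$ with $r<2^\alpha$ is a round cap that misses $-x$, hence is contractible. So $X$ is linearly locally contractible with $\lambda=1$. A Lipschitz image of a bounded subset of $\mathbb R^n$ has finite $\mathcal H^n$-measure, so an $n$-rectifiable space is a countable union of sets of finite $\mathcal H^n$-measure. Diameters in $X$ are $\alpha$-th powers of Euclidean diameters, so $\mathcal H^n$ on $X$ is a constant multiple of the Euclidean measure $\mathcal H^{n\alpha}$. As $n\alpha<n$, a set of finite Euclidean $\mathcal H^{n\alpha}$-measure has zero Euclidean $\mathcal H^n$-measure, and countably many such sets cannot cover $S^n$. Hence $X$ is not $n$-rectifiable.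
\end{example}

\begin{example}[condition (ii) cannot be dropped in Theorem~\ref{thm:B}]\label{ex:cantor}
Let $n=1$, let $K_0\subset[0,1]$ be the set of sums $\sum_{i\ge1}a_i4^{-i}$ with $a_i\in\{0,3\}$, and let $X=E=K_0\times K_0\subset\mathbb R^2$ be the four-corner Cantor set. For each $k$ it is the disjoint union of $4^k$ compact pieces, each a copy of $X$ scaled by $4^{-k}$ and of diameter $\sqrt2\,4^{-k}$. Hence $\mathcal H^1(X)\le\sqrt2$, and, the pieces being open and closed in $X$, every closed ball has $w_1=0$. The $\sqrt5$-Lipschitz map $(s,t)\mapsto s+2t$ produces the digits $0,3,6,9$ and so maps $X$ onto $[0,3]$; thus $\mathcal H^1(X)\ge3/\sqrt5$. If $\sqrt2\,4^{-k}\le r<\sqrt2\,4^{-k+1}$ with $k\ge0$, then $\bar B(x,r)$ contains a piece of generation $k$, of measure $4^{-k}\mathcal H^1(X)>r\,\mathcal H^1(X)/(4\sqrt2)$. So (i) holds everywhere. But $X$ is purely $1$-unrectifiable. Let $g=(g_1,g_2)\colon A\to X$ be Lipschitz; we may take $A\subset\mathbb R$ closed and extend $g_1,g_2$ to Lipschitz functions on $\mathbb R$. The set $K_0$ is covered by $2^k$ intervals of length $4^{-k}$, so it is Lebesgue null, and $g_i(A)\subset K_0$. The area formula gives $\int_A|g_i'|\,dt=\int_{\mathbb R}\#\bigl(A\cap g_i^{-1}(s)\bigr)\,ds=0$,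 and therefore $\mathcal H^1(g(A))\le\int_A|g'|\,dt=0$.
\end{example}

\begin{example}[Theorem~\ref{thm:B} is not an equivalence]\label{ex:fat}
Let $C\subset[0,1]$ be compact and totally disconnected with positive Lebesgue measure. It is $1$-rectifiable, being a subset of $\mathbb R$. Since $C$ contains no interval, its complement is dense in $\mathbb R$; cutting at finitely many points of the complement partitions any closed subset of $C$ into relatively open sets of arbitrarily small diameter. So $w_1(C\cap\bar B(x,r))=0$ for all $x\in C$ and $r>0$, and (ii) fails at every point of the space $C$.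
\end{example}

\begin{thebibliography}{9}

\bibitem{BMW}
Giuliano Basso, Denis Marti and Stefan Wenger,
\emph{Geometric and analytic structures on metric spaces homeomorphic to a manifold},
arXiv:2303.13490 (2023).

\bibitem{Bate}
D.~Bate,
\emph{Purely unrectifiable metric spaces and perturbations of Lipschitz functions},
Acta Math. 224 (2020), 1--65.

\bibitem{Kir}
Kirchheim,
\emph{Rectifiable metric spaces: local structure and regularity of the Hausdorff measure},
Proc. AMS 121 (1994).

\bibitem{Pap}
P.~Papasoglu,
\emph{Uryson width and volume},
GAFA (2020).

\end{thebibliography}
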